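# Associated primes of $H^2_I(M)$ over a regular local ring of dimension six

## 1. Torsion-free modules and the first nonvanishing degree

All rings are commutative and Noetherian. For an ideal $J$ of a ring $A$ and an $A$-module $W$, let $\Gamma_J(W)$ be the submodule of elements killed by some power of $J$. The local cohomology modules $H^i_J(W)$ are the values of the right derived functors of $\Gamma_J$; equivalently $H^i_J(W)=\varinjlim_n\operatorname{Ext}^i_A(A/J^n,W)$. They are usually not finitely generated, even when $W$ is. For instance $H^1_{(x)}(k[x])=k[x,x^{-1}]/k[x]$ is not finitely generated, because $x^{-1},x^{-2},\dots$ need higher and higher powers of $x$ to kill them. Still, it has only one associated prime, $(x)$. We ask when the set $\operatorname{Ass}H^i_J(W)$ is finite for finitely generated $W$. Everything below concerns this question over a regular local ring, and mostly for $i=2$.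

We start with a case where it has a short answer. These are the facts we use.

**(F1) Formalities.** Short exact sequences give long exact sequences. Each $H^i_J(W)$ is $J$-torsion (every element is killed by a power of $J$), depends only on $\sqrt J$, and commutes with direct sums. If $A\to B$ is a ring map and $W$ is a $B$-module, then $H^i_J(W)=H^i_{JB}(W)$. Taking $B=A/\operatorname{Ann}W$ we see that $H^i_J(W)=H^i_{J+\operatorname{Ann}W}(W)$. If $A\to B$ is flat, then $H^i_J(W)\otimes_AB\cong H^i_{JB}(W\otimes_AB)$; also $\operatorname{Hom}(X,-)$ with $X$ finitely generated commutes with flat base change. If $W$ is $J$-torsion, then $H^i_J(W)=0$ for $i>0$.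

**(F2) Open complements.** Let $U=\operatorname{Spec}A\setminus V(J)$. For $i\ge2$ there is a natural isomorphism $H^i_J(W)\cong H^{i-1}(U,\widetilde W)$.

**(F3) Vanishing.** $H^i_J(W)=0$ if $i>\dim A$ (Grothendieck), or if $i$ exceeds the number of generators of $J$. If $A$ is regular and $J\neq A$, then $H^i_J(A)=0$ for $i<\operatorname{ht}J$.

**(F4) The ring controls high degrees.** If $H^i_J(A)=0$ for all $i\ge n$, then $H^i_J(W)=0$ for all $i\ge n$ and all $A$-modules $W$. To see this, argue by descending induction on $i$; large $i$ are covered by (F3). Take $0\to W'\to\Phi\to W\to0$ with $\Phi$ free. Then $H^i_J(\Phi)=0$, so $H^i_J(W)$ embeds in $H^{i+1}_J(W')$, which is $0$ by induction.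

**(F5) First nonvanishing degree.** Suppose $H^j_J(X)=0$ for $j<i$. Let $E^\bullet$ be an injective resolution of $X$ and $I^\bullet=\Gamma_J(E^\bullet)$, a complex of $J$-torsion injective modules, exact in degrees $<i$. Let $B^j$ be the image of $I^{j-1}\to I^j$. Then $B^1\cong I^0$ is injective, and for $1\le j<i$ the module $B^{j+1}\cong I^j/B^j$ is a direct summand of $I^j$, hence injective. So $I^\bullet$ is the direct sum of a split exact complex and a complex $0\to I'^i\to I^{i+1}\to\cdots$ starting in degree $i$, where $I^i=B^i\oplus I'^i$, and the kernel of $I'^i\to I^{i+1}$ is $H^i_J(X)$. Since $\operatorname{Hom}(A/J,E^\bullet)=\operatorname{Hom}(A/J,I^\bullet)$, taking cohomology in degree $i$ gives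
$$\operatorname{Ext}^i_A(A/J,X)\cong\operatorname{Hom}_A(A/J,H^i_J(X)).\tag{1}$$
If moreover $H^j_J(X)=0$ for all $j\neq i$, the second summand is an injective resolution of $H^i_J(X)$, shifted by $i$, consisting of $J$-torsion injectives. Then $\operatorname{Ext}^{j}_A(A/J,H^i_J(X))\cong\operatorname{Ext}_A^{i+j}(A/J,X)$ for all $j\ge 0$.

**(F6) Associated primes.** If $0\to W'\to W\to W''$ is exact, then $\operatorname{Ass}W\subset\operatorname{Ass}W'\cup\operatorname{Ass}W''$. For $d\in A$ one has $\operatorname{Ass}_A(W_d)=\{p\in\operatorname{Ass}W: d\notin p\}$. If $W$ is $J$-torsion and $p=\operatorname{Ann}(w)$ is an associated prime, then $J^n\subset p$ for some $n$, so $J\subset p$ and $Jw=0$; hence $\operatorname{Ass}W=\operatorname{Ass}\operatorname{Hom}(A/J,W)$.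

By (1) and (F6), if $X$ is finitely generated and $H^j_J(X)=0$ for $j<i$, then $\operatorname{Ass}H^i_J(X)$ is finite, since it is the set of associated primes of the finitely generated module $\operatorname{Ext}^i(A/J,X)$. In particular $\operatorname{Ass}H^0_J(X)$ is finite, and so is $\operatorname{Ass}H^1_J(X)$: we have $H^1_J(X)=H^1_J(X/\Gamma_JX)$ and $H^0_J(X/\Gamma_JX)=0$. Degree $2$ is the first degree in which something can happen.

**Proposition 1.** Let $S$ be a regular local ring, $J$ an ideal, and $F$ a finitely generated torsion-free $S$-module. Then $\operatorname{Ass}H^2_J(F)$ is finite. If $J\neq S$ and $\operatorname{ht}J\ge2$, then moreover $H^1_J(F)$ is finitely generated.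

**Step 1: removing height-one components of $J$.** This step makes $H^0_J(S)$ and $H^1_J(S)$ vanish, and it works for every $S$-module $M$. If $J=S$ or $J=0$, then $H^i_J(M)=0$ for $i\ge2$. Suppose $\operatorname{ht}J=1$. As $S$ is a UFD, the height-one minimal primes of $J$ are principal, say $(p_1),\dots,(p_r)$. Put $a=p_1\cdots p_r$, and let $J'$ be the intersection of the other minimal primes of $J$ ($J'=S$ if there are none). Then $\sqrt J=(a)\cap J'$, so $\operatorname{Spec}S\setminus V(J)=\operatorname{Spec}S_a\setminus V(J'S_a)$, and (F2) gives for $i\ge2$
$$H^i_J(M)\cong H^{i-1}\big(\operatorname{Spec}S_a\setminus V(J'S_a),\widetilde{M_a}\big)\cong H^i_{J'}(M)_a.\tag{2}$$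
By (F6), $\operatorname{Ass}H^i_J(M)\subset\operatorname{Ass}H^i_{J'}(M)$. Either $J'=S$ and everything is $0$, or $\operatorname{ht}J'\ge2$. So for finiteness questions in degrees $i\ge2$ we may assume $J\ne S$ and $\operatorname{ht}J\ge2$. Then $H^0_J(S)=H^1_J(S)=0$ by (F3).

**Step 2: comparison with a free module.** A finitely generated torsion-free module over a domain embeds in a free module of finite rank, so there is an exact sequence $0\to F\to S^r\to E\to0$ with $E$ finitely generated. The long exact sequence, with $H^0_J(S^r)=H^1_J(S^r)=0$, gives $H^1_J(F)\cong H^0_J(E)$, which is finitely generated, and an exact sequence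
$$0\to H^1_J(E)\to H^2_J(F)\to H^2_J(S^r).$$
The set $\operatorname{Ass}H^1_J(E)$ is finite because the degree is $1$, and $\operatorname{Ass}H^2_J(S^r)$ is finite because the lower degrees vanish. By (F6), $\operatorname{Ass}H^2_J(F)$ is finite. $\square$

For a concrete case of the last assertion, let $S=k[[x,y]]$ and $F=J=(x,y)$. From $0\to F\to S\to k\to0$ we get $H^1_J(F)\cong k$: not zero, but finitely generated.

What changes when $F$ is replaced by a module with torsion? Take $N=S/f$ with $0\ne f\in J$ and $\operatorname{ht}J=2$. Multiplication by $f$ on $S$ gives the exact sequence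
$$0\to H^1_J(S/f)\to H^2_J(S)\xrightarrow{\,f\,}H^2_J(S)\to H^2_J(S/f).$$
By (1), $\operatorname{Hom}(S/J,H^2_J(S))\cong \operatorname{Ext}^2(S/J,S)$, which is nonzero because $\operatorname{ht}J=2$; its elements are killed by $f\in J$. So $H^1_J(S/f)\neq0$, degree $2$ is no longer the first nonvanishing degree for $N$, and (1) does not apply. Moreover $H^2_J(N)$ now contains the quotient $H^2_J(S)/fH^2_J(S)$, and passing to a quotient can create associated primes. The damage can be real: an example of Katzman, quoted in Section 9, shows that $\operatorname{Ass}H^2_J(S/f)$ can be infinite when $\dim S=6$. So torsion must be confronted, and the dimension has to enter.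

## 2. The question in dimension six and its reduction to dimension five

The following question comes from André Dosea and Cleto B. Miranda-Neto, "On the factorial case of Huneke's conjecture for local cohomology modules", arXiv:2405.06862 (2024). Let $(R,\mathbf m)$ be a regular local ring of dimension $6$ containing a field, $M$ a finitely generated $R$-module and $I$ a proper ideal. Call $I$ height-unmixed if all associated primes of $R/I$ have the same height; for example $(x)\cap(y)$ is height-unmixed, while $(x)\cap(y,z)$ is not. Assume:

- $\operatorname{Ann}_RM$ is not contained in any minimal prime of $I$;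
- $\operatorname{Ann}_RM\not\subset\mathbf m^2$;
- $I$ is height-unmixed.

Given the third condition, the associated primes of $R/I$ are exactly the minimal primes of $I$, so by prime avoidance the first condition says that $\operatorname{Ann}_RM$ contains an $R/I$-regular element. Under these hypotheses it is known that $\operatorname{Ass}_RH^i_I(M)$ is finite for all $i\ne2$. Is $\operatorname{Ass}_RH^2_I(M)$ finite as well?

The answer is yes. Only the second bulleted hypothesis is needed, and for $i=2$ the field is not needed either.

**Theorem A.** Let $S$ be a regular local ring with $\dim S\le5$ (any characteristic, mixed and ramified allowed), $J$ any ideal of $S$, and $M$ any finitely generated $S$-module. Then $\operatorname{Ass}_SH^2_J(M)$ is finite.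

**Corollary 2.** Let $(R,\mathbf m)$ be a regular local ring of dimension $6$, $M$ a finitely generated $R$-module with $\operatorname{Ann}_RM\not\subset\mathbf m^2$, and $I$ any ideal. Then $\operatorname{Ass}_RH^2_I(M)$ is finite.

**Proof of Corollary 2 from Theorem A.** We may assume $M\ne0$. Choose $f\in\operatorname{Ann}_RM\setminus\mathbf m^2$. Since $M\neq0$, $f\in\mathbf m$, so $S=R/f$ is regular local of dimension $5$. The module $M$ is an $S$-module and $H^2_I(M)=H^2_{IS}(M)$ by (F1). The associated primes over $R$ are the preimages of those over $S$, and Theorem A applies. $\square$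

So the hypothesis $\operatorname{Ann}_RM\not\subset\mathbf m^2$ buys one dimension. It remains to prove Theorem A.

## 3. Isolating the torsion

The next statement contains what Proposition 1 does not cover.

**Proposition 3.** Let $S$ be a complete regular local ring with $\dim S\le5$, $J$ an ideal, $N$ a finitely generated torsion $S$-module, and $K$ a finitely generated submodule of $T=H^2_J(N)$. Then $\operatorname{Ass}_S(T/K)$ is finite.

**Proof of Theorem A from Proposition 3.**

**Step 1: reduction to $S$ complete.** Completeness will be used only to have excellent rings at our disposal. Put $W=H^2_J(M)$, so that $W\otimes_S\widehat S=H^2_{J\widehat S}(\widehat M)$. By Matsumura, *Commutative Ring Theory*, Theorem 23.2 (valid for arbitrary modules), $\operatorname{Ass}_{\widehat S}(W\otimes\widehat S)=\bigcup_{p\in\operatorname{Ass}W}\operatorname{Ass}_{\widehat S}(\widehat S/p\widehat S)$. If $p\in\operatorname{Ass}W$, then $\widehat S/p\widehat S\ne0$ by faithful flatness, so it has an associated prime. Each associated prime contracts to $p$, because by flatness the nonzero elements of $S/p$ are nonzerodivisors on $\widehat S/p\widehat S$.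 So $\operatorname{Ass}_SW$ is the set of contractions of the primes in $\operatorname{Ass}_{\widehat S}H^2_{J\widehat S}(\widehat M)$, and we may assume $S$ complete.

**Step 2: reduction to $\operatorname{ht}J\ge2$.** This is Step 1 in the proof of Proposition 1, which was done for all modules.

**Step 3: separating torsion from the torsion-free quotient.** Let $N\subset M$ be the torsion submodule and $F=M/N$, which is torsion-free. Consider the exact sequence
$$H^1_J(F)\to H^2_J(N)\to H^2_J(M)\to H^2_J(F),$$
and let $K$ be the image of $H^1_J(F)$ in $H^2_J(N)$. By Proposition 1, $H^1_J(F)$ is finitely generated, hence so is $K$, and $\operatorname{Ass}H^2_J(F)$ is finite. By (F6),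
$$\operatorname{Ass}H^2_J(M)\subset\operatorname{Ass}\big(H^2_J(N)/K\big)\cup\operatorname{Ass}H^2_J(F).\tag{3}$$
The first set is finite by Proposition 3. $\square$

Finiteness of $\operatorname{Ass}H^2_J(N)$ alone would not suffice here, since $T/K$ can have associated primes that $T$ does not have. This is why below we look for a stronger kind of finiteness, one that survives division by a finitely generated submodule.

## 4. Only finitely many height-three primes matter

We begin the proof of Proposition 3. Fix $S,J,N,K,T$ as there, with $N\ne0$, and put $A=S/\operatorname{Ann}N$. Note that $\operatorname{Ann}N\ne0$, because $N$ is finitely generated and torsion.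

We want a small closed set containing $\operatorname{Ass}(T/K)$. The support of $T$ itself is not obviously closed, since $T$ need not be finitely generated. Instead we use the locus where some $H^i_J(A)$, $i\ge2$, is nonzero. The following lemma shows that it is closed.

**Lemma 4.** Let $A$ be Noetherian, $J$ an ideal, and $p$ a prime with $H^i_J(A_p)=0$ for all $i\ge2$. Then there is $d\in A\setminus p$ with $H^i_J(W)=0$ for all $i\ge2$ and all $A_d$-modules $W$.

**Proof.** Let $U=\operatorname{Spec}A\setminus V(J)$, $J=(a_1,\dots,a_m)$, and let $U_p,U_d$ be the base changes of $U$ to $A_p,A_d$.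

**Step 1: turning vanishing into one equation.** Let $Z$ be the kernel of $A_p^m\to A_p$, $e_k\mapsto a_k$. On $U_p$ the $a_k$ generate the unit ideal locally, so $\mathcal O^m\to\mathcal O$ is surjective there, with kernel $\widetilde Z$. By (F2) and (F4), $H^1(U_p,\widetilde Z)\cong H^2_J(Z)=0$. Hence $\Gamma(U_p,\mathcal O)^m\to\Gamma(U_p,\mathcal O)$ is surjective, that is,
$$1=\sum_k a_ks_k\qquad\text{with }s_k\in\Gamma(U_p,\mathcal O).\tag{4}$$

**Step 2: spreading the equation out.** By flat base change $\Gamma(U_p,\mathcal O)=\Gamma(U,\mathcal O)_p$. Finitely many elements and one relation in this localization already exist in $\Gamma(U,\mathcal O)_d=\Gamma(U_d,\mathcal O)$ for some $d\notin p$. So (4) holds with $s_k\in\Gamma(U_d,\mathcal O)$.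

**Step 3: turning the equation back into vanishing.** Let $W$ be an $A_d$-module, $i\ge2$, and $z\in H^i_J(W)\cong H^{i-1}(U_d,\widetilde W)$. This group is a module over $\Gamma(U_d,\mathcal O)$, compatibly with its $A$-module structure. There is $n$ with $J^nz=0$. Raising (4) to the $n$-th power gives $1=\sum_l b_l\sigma_l$ with $b_l\in J^n$ and $\sigma_l\in\Gamma(U_d,\mathcal O)$. Hence $z=\sum_l\sigma_l(b_lz)=0$. $\square$

**The closed set $C$.** Let $C$ be the set of $p\in\operatorname{Spec}A\subset\operatorname{Spec}S$ with $H^i_J(A)_p\neq0$ for some $i\ge2$. If $p\in\operatorname{Spec}A\setminus C$, the element $d$ of Lemma 4 satisfies $H^i_J(A_d)=0$ for $i\ge2$, so the open set of primes of $A$ not containing $d$ is a neighborhood of $p$ disjoint from $C$. So $C$ is closed. If $p\notin C$ contains $\operatorname{Ann}N$, then $T_p=H^2_J(N_p)=0$ by (F4), because $N_p$ is an $A_p$-module. If $p$ does not contain $\operatorname{Ann}N$, then $N_p=0$ and $T_p=0$. Therefore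
$$\operatorname{Ass}(T/K)\subset\operatorname{Supp}T\subset C.\tag{5}$$

**Counting heights.** Let $p\in C$ have height $\le2$ in $S$. Since $\operatorname{Ann}N\ne0$ and $S_p$ is a domain, $\dim A_p\le1$, so $H^i_J(A_p)=0$ for $i\ge2$ by (F3), a contradiction. So the minimal primes of $C$, of which there are finitely many, have height $\ge3$ in $S$. If such a prime $q$ has height $\ge4$, then $\dim S/q\le1$, and only finitely many primes contain $q$, because a Noetherian local ring of dimension $\le1$ has finite spectrum.

If $\dim S\le4$, every prime of height $\ge3$ is contained in only finitely many primes, so $C$ is finite and Proposition 3 is already proved. For $\dim S=5$ there remain the finitely many minimal primes $Q$ of $C$ with $\operatorname{ht}Q=3$; for these, $\dim S/Q\le2$, and $V(Q)$ may be an infinite set. We have to bound $\operatorname{Ass}(T/K)\cap V(Q)$.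

**Claim 5.** For each minimal prime $Q$ of $C$ with $\operatorname{ht}Q=3$ there is $d\in S\setminus Q$ such that $\operatorname{Hom}_S(S/Q,T)_d$ is finitely generated over $S_d$.

**Claim 5 implies Proposition 3.** The sequence
$$\operatorname{Hom}(S/Q,T)\to\operatorname{Hom}(S/Q,T/K)\to\operatorname{Ext}^1(S/Q,K)$$
is exact, and the right-hand module is finitely generated because $K$ is. So $\operatorname{Hom}(S/Q,T/K)_d$ is finitely generated: it has a submodule that is a quotient of a finitely generated module, with finitely generated cokernel. Let $p\in\operatorname{Ass}(T/K)$ with $p\supset Q$. If $d\notin p$, then $p$ is the annihilator of an element of $T/K$ killed by $Q$, so $p\in\operatorname{Ass}\operatorname{Hom}(S/Q,T/K)$ and $pS_d$ is an associated prime of a finitely generated $S_d$-module; there are finitely many such $p$. If $d\in p$, then $p$ contains $Q+(d)$. Since $S/Q$ is a local domain of dimension $\le2$ and $d\notin Q$, we have $\dim S/(Q+(d))\le1$ (or $d$ is a unit and there is no such $p$), so again there are finitely many $p$. With (5), $\operatorname{Ass}(T/K)$ is finite. $\square$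

Two features of $Q$ will be used. We have $J\subset Q$, since otherwise all $H^i_J(A)_Q$ vanish. Also
$$\dim A_Q=2.\tag{6}$$
Indeed the dimension is at most $2$ because $\operatorname{Ann}N\ne0$, and at least $2$ because some $H^i_J(A_Q)\neq0$ with $i\ge2$.

## 5. Cohomology supported at $Q$: duality on a neighborhood

Suppose we were lucky and the ideal $J+\operatorname{Ann}N$ became $QS_Q$-primary in $S_Q$. Then for some $d\notin Q$ its radical in $S_d$ would be $QS_d$, and by (F1) we would have $T_d=H^2_Q(N)_d$. Claim 5 would then ask for the finiteness of $\operatorname{Hom}(S/Q,H^2_Q(N))$ near $Q$. At $Q$ itself this is local duality: $H^3_Q(S)_Q$ is the injective hull of the residue field of $S_Q$, and $H^i_Q(N)_Q$ is the dual of $\operatorname{Ext}^{3-i}(N,S)_Q$. We need it on a neighborhood of $Q$ in $\operatorname{Spec}S$. There $H^3_Q(S)$ need not be injective any more. But local duality for $N$ needs only the vanishing of finitely many families of $\operatorname{Ext}$ groups into $H^3_Q(S)$, and generic freeness supplies that.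

In what follows, shrinking means replacing $S$ by $S_d$ for some $d\notin Q$; finitely many shrinkings amount to one. The theorem on generic freeness (Matsumura, Theorem 24.1) says: if $B$ is a Noetherian domain, $G$ a finitely generated $B$-algebra and $Y$ a finitely generated $G$-module, then $Y_b$ is $B_b$-free for some nonzero $b\in B$. For example, with $B=G=\mathbb Z$ and $Y=\mathbb Z\oplus\mathbb Z/6$ one can take $b=6$.

**Lemma 6.** Let $S$ be a regular Noetherian ring of finite dimension, $Q$ a prime, and $L$ a finitely generated $S$-module. There is $d\in S\setminus Q$ such that $\operatorname{Hom}_S(S/Q,H^i_Q(L))_d$ is a finitely generated $S_d$-module for all $i$.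

**Proof.** Let $h=\operatorname{ht}Q$ and $B=S/Q$, a domain.

**Step 1: making $Q$ a complete intersection.** Choose $x_1,\dots,x_h\in Q$ generating $QS_Q$; since $S_Q$ is regular of dimension $h$, they form a regular sequence in $S_Q$. The finitely generated modules $Q/(x)$ and the Koszul homology modules $H_j(x;S)$, $j>0$, vanish at $Q$. So after shrinking, $Q=(x_1,\dots,x_h)$ and the Koszul complex on $x$ is a free resolution of $B$. At each prime containing $Q$ the positive Koszul homology vanishes, so $x$ is a regular sequence there. Hence $H^j_Q(S)=0$ for $j<h$ (check at the primes containing $Q$; at other primes there is nothing to check), and also for $j>h$, because $Q$ has $h$ generators. Put $H=H^h_Q(S)$.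

**Step 2: extensions of $B$ by $H$.** By (F5) applied to $X=S$, $J=Q$, $i=h$, we have $\operatorname{Ext}^j_S(B,H)\cong\operatorname{Ext}^{j+h}_S(B,S)$. The Koszul complex is self-dual, so $\operatorname{Ext}^{j+h}_S(B,S)$ is its homology in degree $-j$. Therefore
$$\operatorname{Hom}_S(B,H)\cong B,\qquad \operatorname{Ext}^j_S(B,H)=0\quad(j>0).\tag{7}$$
Also by (F5), $H$ has a resolution $E^\bullet$ by $Q$-torsion injective modules.

**Step 3: writing $H^i_Q(L)$ as homology of a Hom complex.** As $S$ is regular of finite dimension, $L$ has a finite resolution $F_\bullet\to L$ by finitely generated projectives. Let $\check C$ be the Čech complex on $x$. It consists of flat modules, so $\check C\otimes L$ and $\check C\otimes F_\bullet$ have the same cohomology, and that of $\check C\otimes L$ is $H^\bullet_Q(L)$. For each $p$, the complex $\check C\otimes F_p$ has cohomology $F_p\otimes H$ in degree $h$ and nothing else. Hence $H^i_Q(L)\cong H_{h-i}(F_\bullet\otimes H)$. Put $G^p=\operatorname{Hom}(F_p,S)$. Then $F_p\otimes H\cong\operatorname{Hom}(G^p,H)$ naturally, and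
$$H^i_Q(L)\cong H_{h-i}(\operatorname{Hom}(G^\bullet,H)).\tag{8}$$
Let $N_p=H^p(G^\bullet)=\operatorname{Ext}^p_S(L,S)$, a finitely generated module, nonzero for only finitely many $p$.

**Step 4: $\operatorname{Ext}^j_S(N_p,H)=0$ for $j>0$, after shrinking.** This replaces the injectivity of $H$. The ring $\operatorname{gr}_Q(S)=\bigoplus_n Q^n/Q^{n+1}$ is a finitely generated $B$-algebra, and $\operatorname{gr}_Q(N_p)$ is a finitely generated module over it. By generic freeness, after shrinking, $\operatorname{gr}_Q(N_p)$ is $B$-free for all the relevant $p$. Its graded piece $Q^nN_p/Q^{n+1}N_p$ is then a direct summand of a free $B$-module; as it is finitely generated, it is a direct summand of some $B^r$. By (7), $\operatorname{Ext}^j_S(Q^nN_p/Q^{n+1}N_p,H)=0$ for $j>0$ and all $n\ge0$. The exact sequences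
$$0\to Q^nN_p/Q^{n+1}N_p\to N_p/Q^{n+1}N_p\to N_p/Q^nN_p\to0$$
and induction on $n$ give $\operatorname{Ext}^j_S(N_p/Q^nN_p,H)=0$ for all $j>0$ and all $n$. Next, a homomorphism from a finitely generated module to a $Q$-torsion module has image killed by a power of $Q$, so $\operatorname{Hom}(N_p,E^\bullet)=\varinjlim_n\operatorname{Hom}(N_p/Q^nN_p,E^\bullet)$. Filtered colimits are exact, so for $j>0$
$$\operatorname{Ext}^j_S(N_p,H)=\varinjlim_n\operatorname{Ext}^j_S(N_p/Q^nN_p,H)=0.$$

**Step 5: Hom into $H$ commutes with cohomology of $G^\bullet$.** Let $Z^p$ be the cocycles and $B^p$ the coboundaries in $G^p$, so that there are exact sequences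
$$0\to Z^p\to G^p\to B^{p+1}\to0,\qquad 0\to B^p\to Z^p\to N_p\to0.$$
We show by descending induction on $p$ that $\operatorname{Ext}^j(Z^p,H)=\operatorname{Ext}^j(B^p,H)=0$ for $j>0$; for large $p$ both modules are $0$. If $\operatorname{Ext}^j(B^{p+1},H)=0$ for $j>0$, then the first sequence, with $G^p$ projective, embeds nothing new: $\operatorname{Ext}^j(Z^p,H)$ sits between $\operatorname{Ext}^j(G^p,H)=0$ and $\operatorname{Ext}^{j+1}(B^{p+1},H)=0$. Then $\operatorname{Ext}^j(B^p,H)$ sits between $\operatorname{Ext}^j(Z^p,H)=0$ and $\operatorname{Ext}^{j+1}(N_p,H)=0$. It follows that $\operatorname{Hom}(-,H)$ keeps all these short sequences exact. Hence the kernel of $\operatorname{Hom}(G^p,H)\to\operatorname{Hom}(G^{p-1},H)$ consists of the maps vanishing on $B^p$, the image of $\operatorname{Hom}(G^{p+1},H)\to\operatorname{Hom}(G^p,H)$ consists of the maps vanishing on $Z^p$, and the quotient is $\operatorname{Hom}(Z^p/B^p,H)$: restriction to $Z^p$ is surjective onto it because $\operatorname{Hom}(G^p,H)\to\operatorname{Hom}(Z^p,H)$ is onto. With (8),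
$$H^i_Q(L)\cong\operatorname{Hom}_S(N_{h-i},H).\tag{9}$$

**Step 6: conclusion.** With $N=N_{h-i}$, formulas (9) and (7) give
$$\operatorname{Hom}_S(B,H^i_Q(L))=\operatorname{Hom}_S(N/QN,H)=\operatorname{Hom}_B(N/QN,\operatorname{Hom}_S(B,H))=\operatorname{Hom}_B(N/QN,B),$$
which is finitely generated. All shrinkings together are one localization at some $d\notin Q$, and $\operatorname{Hom}$ from a finitely generated module and local cohomology commute with it. $\square$

As a check of (9), take $L=S/x_1$ with $h\ge1$, after Step 1. Then $\operatorname{Ext}^p(L,S)$ is $S/x_1$ for $p=1$ and $0$ otherwise, so only $H^{h-1}_Q(L)$ is nonzero, it is $\operatorname{Hom}(S/x_1,H)$, and $\operatorname{Hom}(B,H^{h-1}_Q(L))\cong B$.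

## 6. Primes $Q$ at which $J$ is not primary

Lemma 6 proves Claim 5 whenever $J+\operatorname{Ann}N$ is primary at $Q$. Is it? We know that $\dim A_Q=2$ and $H^2_J(A_Q)\ne0$ (degrees above $2$ vanish). The relevant criterion is the Hartshorne–Lichtenbaum vanishing theorem (Brodmann–Sharp, *Local Cohomology*, 8.2.1): for a local ring $A$ of dimension $n$ and a proper ideal $J$, one has $H^n_J(A)=0$ if and only if $\dim\widehat A/(J\widehat A+\mathfrak p)>0$ for every prime $\mathfrak p$ of $\widehat A$ with $\dim\widehat A/\mathfrak p=n$. So nonvanishing only says that $J$ is primary on *some* top-dimensional component of the completion. Two examples show what can happen. In both, $S=k[[x,y,z,a,b]]$ with $k$ a field and $Q=(x,y,z)$, of height $3$.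

**Example 7 (two components).** Let $N=A=S/(xy)$ and $J=(x,z)$. Multiplication by $y$ gives an exact sequence
$$0\to S/(x)\xrightarrow{\,y\,}S/(xy)\to S/(y)\to0.$$
On $S/(x)$ the ideal $J$ becomes the principal ideal $(z)$, so $H^i_J(S/x)=0$ for $i\ge2$. On $S/(y)$ we have $J+(y)=Q$. Hence $H^2_J(A)\cong H^2_J(S/y)=H^2_Q(S/y)=H^2_{(x,z)}(k[[x,z,a,b]])$, whose support is $V(Q)$; and $H^i_J(A)=0$ for $i\ge3$ since $J$ has two generators. So $C=V(Q)$. The ideal $J+\operatorname{Ann}N=(x,z)$ is not primary at $Q$. Nevertheless $T=H^2_Q(S/y)$, and Lemma 6 applies, to $L=S/y$ instead of $N$.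

The example suggests a repair: find a submodule of $N$ living on the components where $J$ is not primary, so that its $H^2_J$ vanishes, and apply Lemma 6 to the quotient. The next example shows that the components may be invisible in $A_Q$.

**Example 8 (two branches).** Let $k$ have characteristic different from $2$, and put
$$f=y^2-x^2(a^2+x),\qquad N=A=S/f,\qquad J=\big(x-z^2-2az,\;y-(z+a)(z^2+2az)\big).$$
First, $A$ is a domain. Let $P=k[[x,z,a,b]]$. By Weierstrass division $S/f=P[y]/(f)$. The element $a^2+x$ is prime in $P$, as it is part of a regular system of parameters, so $x^2(a^2+x)$ is not a square in $P$, nor in its fraction field since $P$ is integrally closed. So the monic polynomial $f$ is irreducible over the fraction field of $P$, and $P[y]/(f)$ is a domain.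

Next, $J\subset Q$, and $f\in J$: modulo $J$ we have $a^2+x=(z+a)^2$ and $y=(z+a)x$. Also $S/J\cong k[[z,a,b]]$, with $Q$ corresponding to $(z)$. So $A_Q$ is a domain of dimension $2$ and $A_Q/JA_Q$ has dimension $1$. A reading of the Hartshorne–Lichtenbaum criterion with $A_Q$ in place of its completion would predict $H^2_J(A_Q)=0$.

Now let $S^h$ be the henselization of $S_Q$. As $a^2+x\equiv a^2$ modulo $Q$, with $a$ and $2$ invertible in the residue field, Hensel's lemma gives $w\in S^h$ with $w^2=a^2+x$ and $w\equiv a$. Then $f=(y-xw)(y+xw)$. Both factors are part of a regular system of parameters of $S^h$ (modulo the square of the maximal ideal they are $y\mp ax$), so they generate prime ideals, distinct because $2a$ is a unit. Moreover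
$$(w-z-a)(w+z+a)=a^2+x-(z+a)^2=x-z^2-2az\in J,$$
and $w+z+a$ is a unit of $S^h$ (its residue is $2a$). So $w-z-a\in JS^h$ and $JS^h=(w-z-a,\;y-(z+a)x)$.

On the branch $y=xw$ the second generator becomes $x(w-z-a)$, so $J$ becomes principal and $H^i_J(S^h/(y-xw))=0$ for $i\ge2$. On the branch $y=-xw$ we have, modulo $J$, $y+xw=2(z+a)x=2(z+a)(z+2a)z$, which is a unit times $z$; so $JS^h+(y+xw)=QS^h$. Multiplication by $y+xw$ gives an exact sequence
$$0\to S^h/(y-xw)\to S^h/(f)\to S^h/(y+xw)\to0,$$
hence $H^2_J(A)\otimes S^h\cong H^2_Q(S^h/(y+xw))$. It is nonzero, as the top local cohomology of a two-dimensional regular local ring with support in the maximal ideal. So $H^2_J(A)_Q\neq0$ although $A_Q$ is a domain and $J$ is not primary at $Q$. The sequence that splits $N$ into its good and bad parts exists over $S^h$, but $A_Q$, being a domain, has no second component to split off.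

The completion of $S_Q$ would also see the branches, but its elements do not come from rings of finite type over $S$, so nothing could be spread out to a neighborhood of $Q$. The henselization is a compromise. It is a colimit of étale $S$-algebras, so finitely many data descend to one of them, and for excellent rings it sees all branches that the completion sees. In Example 8 the étale algebra is $S[w,(2w)^{-1}]/(w^2-a^2-x)$, with the prime $(x,y,z,w-a)$.

## 7. Removing the bad branches

**Facts on étale neighborhoods and excellent rings.** An étale neighborhood of $(S,Q)$ is a pair $(S',Q')$ with $S'$ an étale $S$-algebra and $Q'$ a prime over $Q$ with $\kappa(Q)=\kappa(Q')$. The colimit of the rings $S'$ over all étale neighborhoods is the henselization $S^h=(S_Q)^h$, a Noetherian henselian local ring with maximal ideal $QS^h$, of the same dimension as $S_Q$. The map $S'_{Q'}\to S^h$ is faithfully flat for each $(S',Q')$. For a quotient $A$ of $S$ with $Q\in\operatorname{Spec}A$, $A\otimes_SS^h=(A_Q)^h$. An algebra that is finite over a henselian local ring is a finite product of local rings. An étale map $S\to S'$ is flat, induces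 an open map of spectra, satisfies $QS'_{Q'}=Q'S'_{Q'}$, and if $S$ is regular of dimension $\le5$, so is $S'$. Complete local rings are excellent; quotients, localizations and finite algebras of excellent rings are excellent, and so is the henselization of an excellent local ring (EGA IV, 18.7.6). The normalization of an excellent domain is finite over it, and the completion of a normal excellent local ring is normal.

**Proof of Claim 5.** Fix $Q$. Put $S^h=(S_Q)^h$, $A^h=A\otimes_SS^h=(A_Q)^h$, $N^h=N\otimes_SS^h$, and let $\widehat A$ be the completion of $A^h$. By (6), $\dim A^h=2$. Since $S$ is complete, $A_Q$ is excellent, hence so is $A^h$.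

**Step 1: the henselization sees all branches.** We show that for every prime $\mathfrak q$ of $A^h$, the ring $\widehat A/\mathfrak q\widehat A$ is a domain. Put $E=A^h/\mathfrak q$, an excellent henselian local domain, with completion $\widehat E=\widehat A/\mathfrak q\widehat A$. Its normalization $\bar E$ is finite over $E$, hence a finite product of local rings, hence local since it is a domain. It is normal and excellent, so its completion, which is $\bar E\otimes_E\widehat E$, is normal and local, hence a domain. By flatness of $E\to\widehat E$, the inclusion $E\subset\bar E$ gives $\widehat E\subset\bar E\otimes_E\widehat E$. So $\widehat E$ is a domain.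

**Step 2: the bad primes and a filtration of $N^h$.** We cut $N^h$ into a part for Hartshorne–Lichtenbaum and a part for Lemma 6. Call a minimal prime $\mathfrak q$ of $A^h$ bad if $\dim A^h/\mathfrak q=2$ and $\dim A^h/(JA^h+\mathfrak q)=0$. Let $\mathfrak b$ be the intersection of the bad primes, with $\mathfrak b=A^h$ if there are none. Let $\mathfrak q$ be bad. The other bad primes are not contained in $\mathfrak q$, as all are minimal, so $\mathfrak bA^h_{\mathfrak q}=\mathfrak qA^h_{\mathfrak q}$, which is the maximal ideal of an Artinian local ring and therefore nilpotent. There are finitely many bad primes, so we can fix $n\ge1$ such that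
$$N_1:=\mathfrak b^nN^h\quad\text{satisfies}\quad (N_1)_{\mathfrak q}=0\text{ for all bad }\mathfrak q.\tag{10}$$
Put $L_1=N^h/N_1$. In Example 8, $\mathfrak b=(y+xw)A^h$, $n=1$ works, $N_1\cong S^h/(y-xw)$ and $L_1=S^h/(y+xw)$.

**Step 3: on the quotient, $J$ is primary.** We show that $JS^h+\operatorname{Ann}L_1$ contains a power of the maximal ideal of $S^h$. The set $V(JA^h)\cap V(\mathfrak b)$ is the union of the sets $V(JA^h+\mathfrak q)$ over the bad $\mathfrak q$, so it contains at most the closed point. Hence $JA^h+\mathfrak b^n$ contains a power of the maximal ideal of $A^h$. Since $\mathfrak b^nL_1=0$, the ideal $\operatorname{Ann}L_1$ of $S^h$ contains the preimage of $\mathfrak b^n$, and the assertion follows.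

**Step 4: on the submodule, $H^2_J$ vanishes.** Let $A_1=S^h/\operatorname{Ann}N_1$, a quotient of $A^h$. We show that $H^i_J(A_1)=0$ for all $i\ge2$. Since $\dim A_1\le2$, by (F3) only $i=2$ and $\dim A_1=2$ matter. The ideal $JA_1$ is proper since $J\subset Q$. By Hartshorne–Lichtenbaum we must show $\dim\widehat{A_1}/(J\widehat{A_1}+\mathfrak p)>0$ for each prime $\mathfrak p$ of $\widehat{A_1}$ with $\dim\widehat{A_1}/\mathfrak p=2$. View $\mathfrak p$ as a prime of $\widehat A$ and put $\mathfrak q=\mathfrak p\cap A^h$. Then
$$\dim A^h/\mathfrak q=\dim\widehat A/\mathfrak q\widehat A\ge\dim\widehat A/\mathfrak p=2=\dim A^h,$$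
so $\mathfrak q$ is a minimal prime of $A^h$ with $\dim A^h/\mathfrak q=2$. Since $\mathfrak q$ contains the annihilator of the finitely generated module $N_1$, $(N_1)_{\mathfrak q}\ne0$, so $\mathfrak q$ is not bad by (10). By Step 1, $\widehat A/\mathfrak q\widehat A$ is a local domain; it has dimension $2$ and surjects onto $\widehat A/\mathfrak p$, also of dimension $2$. A proper quotient of a local domain has smaller dimension, so $\mathfrak p=\mathfrak q\widehat A$. Hence
$$\dim\widehat A/(J\widehat A+\mathfrak p)=\dim A^h/(JA^h+\mathfrak q)>0,$$
the last inequality because $\mathfrak q$ is minimal with $\dim A^h/\mathfrak q=2$ and not bad.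

**Step 5: descending to an étale neighborhood.** We transport the filtration from $S^h$ to an étale $S$-algebra, so that it can be spread out. The ring $A^h$ is the colimit of the rings $A\otimes_SS'$. The ideal $\mathfrak b$ has finitely many generators; they come from some $(S',Q')$, so there is an ideal $\mathfrak b'$ of $A':=A\otimes_SS'$ with $\mathfrak b=\mathfrak b'A^h$. Put
$$N'=N\otimes_SS',\qquad N_1'=\mathfrak b'^nN',\qquad L'=N'/N_1'.$$
The map $S'_{Q'}\to S^h$ is flat, so base change along it carries $(N_1')_{Q'}$, $L'_{Q'}$ and their annihilators to $N_1$, $L_1$ and their annihilators. We now choose $d'\in S'\setminus Q'$ in four stages, replacing it each time by a multiple outside $Q'$; properties already obtained are kept.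

First, $H^2_J(N_1')_{d'}=0$. If $(N_1')_{Q'}=0$, choose $d'$ with $(N_1')_{d'}=0$. Otherwise $Q'\supset\operatorname{Ann}N_1'$. By Step 4 and faithful flatness of $S'_{Q'}\to S^h$, $H^i_J(S'/\operatorname{Ann}N_1')_{Q'}=0$ for $i\ge2$. Lemma 4, applied to the ring $S'/\operatorname{Ann}N_1'$ and its prime $Q'/\operatorname{Ann}N_1'$, gives $d'$ such that $H^2_J$ vanishes on all modules over $(S'/\operatorname{Ann}N_1')_{d'}$, and $(N'_1)_{d'}$ is such a module.

Second, $H^2_J(L')_{d'}=H^2_{Q'}(L')_{d'}$. If $L'_{Q'}=0$, make $L'_{d'}=0$. Otherwise $\operatorname{Ann}L'\subset Q'$, and $JS'\subset QS'\subset Q'$. The maximal ideal of $S^h$ is $Q'S^h$, so by Step 3 there is $m$ with $Q'^mS^h\subset(JS'+\operatorname{Ann}L')S^h$; by faithful flatness $Q'^mS'_{Q'}\subset(JS'+\operatorname{Ann}L')S'_{Q'}$. As $Q'^m$ is finitely generated, the same inclusion holds over $S'_{d'}$ for a suitable $d'$. So $JS'+\operatorname{Ann}L'$ and $Q'$ have the same radical over $S'_{d'}$, and by (F1) $H^2_J(L')_{d'}=H^2_{J+\operatorname{Ann}L'}(L')_{d'}=H^2_{Q'}(L')_{d'}$.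

Third, $\operatorname{Hom}(S'/Q',H^2_J(L'))_{d'}$ is finitely generated over $S'_{d'}$. Indeed $S'$ is regular of dimension $\le5$, so Lemma 6 applies to $S'$, $Q'$, $L'$, and the second stage identifies $H^2_J(L')_{d'}$ with $H^2_{Q'}(L')_{d'}$.

Fourth, $QS'_{d'}=Q'S'_{d'}$, since $QS'_{Q'}=Q'S'_{Q'}$.

The exact sequence $H^2_J(N_1')\to H^2_J(N')\to H^2_J(L')$, localized at $d'$, gives an injection $H^2_J(N')_{d'}\hookrightarrow H^2_J(L')_{d'}$. By flat base change $T\otimes_SS'=H^2_J(N')$, and therefore
$$\operatorname{Hom}_S(S/Q,T)\otimes_SS'_{d'}=\operatorname{Hom}(S'/Q',H^2_J(N'))_{d'}\subset\operatorname{Hom}(S'/Q',H^2_J(L'))_{d'}.\tag{11}$$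
The right-hand side is finitely generated over the Noetherian ring $S'_{d'}$, hence so is the left-hand side.

**Step 6: descending to $S$.** It remains to go from $S'_{d'}$ to a neighborhood of $Q$ in $\operatorname{Spec}S$. The image of $\operatorname{Spec}S'_{d'}\to\operatorname{Spec}S$ is open, and it contains $Q$ because $d'\notin Q'$. So it contains all primes not containing $d$, for some $d\in S\setminus Q$, and $S_d\to S'_{d'd}$ is faithfully flat. Put $X=\operatorname{Hom}_S(S/Q,T)_d$. By (11), $X\otimes_{S_d}S'_{d'd}$ is finitely generated, and its generators are combinations of the images of finitely many elements of $X$. Let $X_0\subset X$ be the submodule generated by these elements. Then $(X/X_0)\otimes_{S_d}S'_{d'd}=0$, so $X=X_0$ by faithful flatness. $\square$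

This proves Claim 5, hence Proposition 3, hence Theorem A and Corollary 2.

## 8. All degrees in dimension at most five

When finiteness of $\operatorname{Ass}H^j_J(S)$ is available, Lemma 6 also handles degrees $i\ge3$, and more easily: the base is now the domain $S$ instead of $A$.

**Theorem B.** If, in Theorem A, $S$ contains a field or is unramified of mixed characteristic, then $\operatorname{Ass}_SH^i_J(M)$ is finite for all $i$. Consequently, if $R$ is regular local containing a field and $\operatorname{Ann}_RM$ contains $c$ elements of $\mathbf m$ linearly independent in $\mathbf m/\mathbf m^2$, with $\dim R\le5+c$, then $\operatorname{Ass}_RH^i_I(M)$ is finite for all $i$ and all ideals $I$.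

**Proof.** Degrees $i\le1$ were treated in Section 1 and $i=2$ is Theorem A. Let $i\ge3$.

**Step 1: reductions.** The reduction to complete $S$ in Section 3 works for every $i$, and completion preserves the hypotheses on $S$. Formula (2) holds for all $i\ge2$. So we may assume that $S$ is complete and $J\ne S$, $\operatorname{ht}J\ge2$.

**Step 2: a closed set containing the associated primes.** By Huneke–Sharp (Trans. AMS 339 (1993)) in characteristic $p$, Lyubeznik (Invent. Math. 113 (1993)) in characteristic $0$ and Lyubeznik (Comm. Algebra 28 (2000)) in unramified mixed characteristic, $\operatorname{Ass}H^j_J(S)$ is finite for all $j$. The support of a module with finitely many associated primes is the union of the closed sets $V(p)$ over these primes, so it is closed. Only finitely many $H^j_J(S)$ are nonzero, so $X=\bigcup_{j\ge3}\operatorname{Supp}H^j_J(S)$ is closed. If $p\notin X$, then $H^j_J(S_p)=0$ for all $j\ge3$, so $H^i_J(M)_p=0$ by (F4). Thus $\operatorname{Ass}H^i_J(M)\subset X$.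

**Step 3: primes of height three in $X$.** By (F3), $X$ contains no prime of height $\le2$, so each $Q\in X$ of height $3$ is a minimal prime of $X$, and there are finitely many of them. For such $Q$ we have $J\subset Q$, and $H^3_J(S_Q)\neq0$ by (F3), since some $H^j_J(S_Q)$ with $j\ge3$ is nonzero. The completion $\widehat{S_Q}$ is a domain, so Hartshorne–Lichtenbaum says that $J\widehat{S_Q}$, and hence $JS_Q$, is primary to the maximal ideal. So for some $d\notin Q$ we have $\sqrt{JS_d}=QS_d$, whence $H^i_J(M)_d=H^i_Q(M)_d$. By Lemma 6 we may choose $d$ such that $\operatorname{Hom}(S/Q,H^i_J(M))_d$ is finitely generated. As in Section 4, only finitely many $p\in\operatorname{Ass}H^i_J(M)$ satisfy $p\supset Q$ and $d\notin p$, and only finitely many primes contain $Q+(d)$, because $\dim S/(Q+(d))\le1$.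

**Step 4: the other components.** A minimal prime of $X$ of height $\ge4$ is contained in only finitely many primes, since $\dim S\le5$. So $\operatorname{Ass}H^i_J(M)$ is finite.

**Step 5: the second statement.** Let $f_1,\dots,f_c\in\mathbf m\cap\operatorname{Ann}M$ be linearly independent in $\mathbf m/\mathbf m^2$. Then $S=R/(f_1,\dots,f_c)$ is regular local of dimension $\le5$ and contains a field. Since $H^i_I(M)=H^i_{IS}(M)$, the first statement applies. $\square$

## 9. Katzman's hypersurface and the dimension bounds

Katzman (J. Algebra 252 (2002), 161–166) proved the following. Let $k$ be any field, $R_0=k[x,y,s,t,u,v]$, and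
$$g=sx^2v^2-(s+t)xyuv+ty^2u^2.$$
Then $H^2_{(u,v)}(R_0/g)$ has infinitely many associated primes. Since $g$ is homogeneous (of degree $5$), this module is graded, so its associated primes are homogeneous, hence contained in $\mathfrak n=(x,y,s,t,u,v)$. So they survive localization at $\mathfrak n$. This is the torsion phenomenon of Section 1: as $(u,v)$ has two generators, $H^3_{(u,v)}(R_0)=0$ and $H^2_{(u,v)}(R_0/g)=H^2_{(u,v)}(R_0)/gH^2_{(u,v)}(R_0)$.

**Theorem A fails in dimension $6$.** Take $S=(R_0)_{\mathfrak n}$, $J=(u,v)$, $M=S/g$.

**The dimension $6$ in the question cannot be replaced by $7$.** Take $R=R_0[w]_{(\mathfrak n,w)}$, with maximal ideal $\mathbf m$, $I=(u,v)$ and $M=R/(w,g)$. Then $I$ is prime, hence height-unmixed; $w\in\operatorname{Ann}M$ is $R/I$-regular and $w\notin\mathbf m^2$. But $M$ is a module over $R/w=(R_0)_{\mathfrak n}$, so $H^2_I(M)$ is the module of the preceding paragraph and $\operatorname{Ass}H^2_I(M)$ is infinite. The same construction with $c$ extra variables $w_1,\dots,w_c$ gives $\dim R=6+c$ and infinitely many associated primes, so the bound $\dim R\le5+c$ in Theorem B is optimal.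

**The hypotheses in dimension $6$.** By Corollary 2, the first and third hypotheses of the question are superfluous for $H^2$. Katzman's example over $(R_0)_{\mathfrak n}$ shows that the first two cannot both be dropped: there $I=(u,v)$ is prime and $\operatorname{Ann}M=(g)\subset I\cap\mathbf m^2$, because every term of $g$ is divisible by $u$ or $v$ and has degree $5$. Whether $\operatorname{Ann}_RM\not\subset\mathbf m^2$ can be dropped while the other two hypotheses are kept is not settled here.
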